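# Isotropic gradients and planes of holomorphy for homogeneous polynomials

## 1. Quadratic forms with isotropic gradient

For $a,b\in\mathbb C^m$ write $\langle a,b\rangle=a^Tb=\sum_ja_jb_j$. There is no complex conjugation in this pairing: it is the complex bilinear extension of the Euclidean inner product. Call $w\in\mathbb C^m$ *isotropic* if $\langle w,w\rangle=0$, and let $\perp$ refer to $\langle\,,\rangle$. For a complex-valued function, $\nabla\varphi=\nabla\mathrm{Re}(\varphi)+i\nabla\mathrm{Im}(\varphi)$.

Let $A\neq0$ be a complex symmetric $m\times m$ matrix and let $F(x)=x^TAx$, a function $\mathbb R^m\to\mathbb C$. Suppose that the gradient is isotropic at every point: $\langle\nabla F,\nabla F\rangle=0$. Since $\nabla F(x)=2Ax$, this says $x^TA^2x=0$ for all $x$, and since $A^2$ is symmetric, $A^2=0$. In particular $\Delta F=2\operatorname{tr}A=0$ automatically, because $A$ is nilpotent.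

Choose $u$ with $w:=Au\ne0$. Then
$$\langle w,w\rangle=u^TA^2u=0,\qquad \langle w,\nabla F(x)\rangle=2u^TA^2x=0\quad\text{for all }x. \tag{1}$$
So there is one constant nonzero isotropic vector $w$ that annihilates $\nabla F$ everywhere.

What does this mean geometrically? Write $w=\xi+i\eta$ with $\xi,\eta$ real. Isotropy says $|\xi|=|\eta|$ and $\xi\perp\eta$, so $\xi,\eta$ span a plane $V\subset\mathbb R^m$, with coordinates $(s,t)\mapsto s\xi+t\eta$ that are Euclidean up to a scale. The second equation of (1) says $(\partial_\xi+i\partial_\eta)F=0$, which is the Cauchy–Riemann equation in $\zeta=s+it$. Thus $F$ is holomorphic on every translate $x+V$, and the complex structure on $V$ is the same for all $x$.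

Now ask what changes in higher degree. The argument used
$$\langle\nabla F(x),\nabla F(y)\rangle=4x^TA^2y=0$$
at two *different* points, while the hypothesis concerns one point. For linear $\nabla F$, polarization passes from one point to two. In higher degree it does not, and here is a quartic that shows it. On $\mathbb C^k=\mathbb R^{2k}$ with $z_i=x_i+iy_i$ we have $f_{x_i}=f_{z_i}+f_{\bar z_i}$ and $f_{y_i}=i(f_{z_i}-f_{\bar z_i})$, hence
$$\Delta=4\sum_i\partial_{z_i}\partial_{\bar z_i},\qquad \langle\nabla f,\nabla g\rangle=2\sum_i\big(f_{z_i}g_{\bar z_i}+f_{\bar z_i}g_{z_i}\big). \tag{2}$$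
On $\mathbb C^4=\mathbb R^8$ let
$$Q=hg,\qquad h=z_1z_4-z_2z_3,\qquad g=\bar z_1z_3+\bar z_2z_4 .\tag{3}$$
Here $Q_{z_1}=z_4g$, $Q_{z_2}=-z_3g$, $Q_{\bar z_1}=hz_3$, $Q_{\bar z_2}=hz_4$ and $Q_{\bar z_3}=Q_{\bar z_4}=0$. By (2), for two points $x,y\in\mathbb C^4$,
$$\langle\nabla Q(x),\nabla Q(y)\rangle=2\,(x_4y_3-x_3y_4)\big(g(x)h(y)-g(y)h(x)\big).$$
For $x=y$ this is $0$. Also $\Delta Q=4(\partial_{z_1}(hz_3)+\partial_{z_2}(hz_4))=4(z_4z_3-z_3z_4)=0$. But at $x=(0,1,1,0)$, $y=(0,1,0,1)$ we have $h(x)=-1$, $g(x)=0$, $h(y)=0$, $g(y)=1$, and the value is $2\cdot(-1)\cdot(0+1)=-2\neq0$. So $w=\nabla Q(x)$, which is what we took for quadratics, does not annihilate $\nabla Q$.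

Nevertheless $Q$ has planes of holomorphy: $Q$ does not involve $\bar z_3,\bar z_4$, so it is holomorphic in $(z_3,z_4)$ on every translate of that copy of $\mathbb C^2$. Does a constant isotropic $w$ always exist, possibly for a subtler reason? That is what these notes answer.

## 2. Eigenfamilies and uniform axes of holomorphy

Throughout, $\mathbb R^m$ ($m\ge1$) has its Euclidean metric.

**Definition (eigenfamily).** Let $\lambda,\mu\in\mathbb C$. A family $\mathcal F$ of smooth functions $\mathbb R^m\to\mathbb C$ is a *$(\lambda,\mu)$-eigenfamily* if for all $\varphi,\psi\in\mathcal F$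
$$\Delta\varphi=\lambda\varphi,\qquad \langle\nabla\varphi,\nabla\psi\rangle=\mu\,\varphi\psi .$$

We need only $\lambda=\mu=0$: a family of complex-valued harmonic morphisms satisfying in addition $\langle\nabla\varphi,\nabla\psi\rangle=0$ for all members $\varphi,\psi$. For instance $\{z_1,z_2\}$ on $\mathbb C^2$ is a $(0,0)$-eigenfamily. The family $\{z_1,\bar z_1\}$ is not, because $\langle\nabla z_1,\nabla\bar z_1\rangle=2$.

**Definition (uniformly of complex type).** Let $W$ be a finite-dimensional Euclidean space. A family $\mathcal G$ of functions $W\to\mathbb C$ is *uniformly of complex type* if there are a subspace $W'\subseteq W$ and an orthogonal complex structure $J$ on $W'$ such that every $G\in\mathcal G$ factors as $G=g\circ p_{W'}$, where $p_{W'}$ is the orthogonal projection onto $W'$ and $g$ is holomorphic with respect to $J$.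

The word "uniformly" means one pair $(W',J)$ for the whole family. On $\mathbb R^3$ the family $\{x_1+ix_2,(x_1+ix_2)^2\}$ qualifies with $W'=\mathbb R^2\times0$. Each of $x_1+ix_2$ and $x_1-ix_2$ qualifies alone, but the two together do not. This follows from a known result, which I quote: a family $\mathcal G$ of smooth functions is uniformly of complex type if and only if $\langle\nabla_xG_1,\nabla_yG_2\rangle=0$ for all $x,y\in W$ and all $G_1,G_2\in\mathcal G$. In the example the pairing is $2$.

**Definition (axis).** Let $\mathcal F$ be a family of functions $\mathbb R^m\to\mathbb C$. A subspace $V\subseteq\mathbb R^m$ is a *uniform axis of holomorphy* of $\mathcal F$ if the family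
$$\{F(x+\cdot):V\to\mathbb C,\ v\mapsto F(x+v)\ \mid\ x\in\mathbb R^m,\ F\in\mathcal F\}$$
is uniformly of complex type. It is *non-trivial* if $V\ne\{0\}$; the subspace $\{0\}$ is always an axis.

For the quartic (3), $V=\{z_1=z_2=0\}$ is an axis, with the standard complex structure in $(z_3,z_4)$. The whole of $\mathbb R^8$ is not an axis, because the two-point pairing does not vanish. Again there is a known criterion, which I quote: for smooth $\mathcal F$, $V$ is a uniform axis of holomorphy if and only if
$$\langle\nabla_xF_1,\,p_V\nabla_yF_2\rangle=0\quad\text{for all }x,y\in\mathbb R^m,\ F_1,F_2\in\mathcal F, \tag{4}$$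
where $p_V$ is the orthogonal projection onto $V$. In particular a one-dimensional $V$ is an axis if and only if $p_V\nabla_xF=0$ for all $x,F$, that is, every $F$ factors over the projection to $V^\perp$. To exclude such degenerate axes one fixes the following.

**Standing hypotheses.** $\mathcal F$ is non-empty, consists of non-constant polynomials, and there is no nonzero $v\in\mathbb R^m$ with $\langle\nabla_xF,v\rangle=0$ for all $x\in\mathbb R^m$, $F\in\mathcal F$.

Under these hypotheses a non-trivial axis has dimension at least $2$. The following is posed as an open question in Oskar Riedler, "Polynomial harmonic morphisms and eigenfamilies on spheres", arXiv:2310.19565 (2023).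

**Question.** Let $\mathcal F$ be a $(0,0)$-eigenfamily on $\mathbb R^m$ consisting of homogeneous polynomials and satisfying the standing hypotheses. Does $\mathcal F$ admit a non-trivial uniform axis of holomorphy?

The answer is no. Here is everything we shall prove.

**Theorem A.** For $(p,q)\in\mathbb C^3\times\mathbb C^3=\mathbb R^{12}$ put
$$M=p\times q,\quad a=M_1=p_2q_3-p_3q_2,\quad b=M_2=p_3q_1-p_1q_3,\quad w=a\,p-b\,q\in\mathbb C^3.$$
Then
$$F(p,q)=\sum_{j=1}^3\big(b\,\bar p_j+a\,\bar q_j\big)\big(a\,p_j-b\,q_j\big)$$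
is a homogeneous polynomial of degree $6$ on $\mathbb R^{12}$. The family $\{F\}$ is a $(0,0)$-eigenfamily satisfying the standing hypotheses, and it has no non-trivial uniform axis of holomorphy.

**Theorem B.** For every $m\ge12$ there is a $(0,0)$-eigenfamily on $\mathbb R^m$ consisting of a single homogeneous polynomial, satisfying the standing hypotheses, without non-trivial uniform axis of holomorphy.

**Theorem C.** For $m\le6$ every family as in the Question has a non-trivial uniform axis of holomorphy, even a $2$-dimensional one.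

**Theorem D.** In any dimension, a family as in the Question has a non-trivial uniform axis of holomorphy if $\mathcal F$ contains a linear form, or if all members have degree $\le2$, or if $\mathcal F=\{F\}$ with $\deg F=3$.

The dimensions $7\le m\le11$ are not decided here.

## 3. Constant isotropic vectors annihilating the family

Extend polynomials on $\mathbb R^m$ to $\mathbb C^m$; polynomial identities extend too. Put $\partial_wF=\langle w,\nabla F\rangle$ for $w\in\mathbb C^m$, and
$$N(\mathcal F)=\{w\in\mathbb C^m:\ \partial_wF\equiv0\ \text{ for all }F\in\mathcal F\}.$$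
The last standing hypothesis reads $N(\mathcal F)\cap\mathbb R^m=0$. The following lemma turns the Question into linear algebra.

**Lemma 1.** Under the standing hypotheses, $\mathcal F$ has a non-trivial uniform axis of holomorphy if and only if $N(\mathcal F)$ contains a nonzero isotropic vector. In that case there is a $2$-dimensional axis.

*Proof.* Let $V\ne0$ be an axis. If $p_V\nabla_xF=0$ for all $x$ and $F$, then $V\subset N(\mathcal F)\cap\mathbb R^m=0$, a contradiction. So $w:=p_V\nabla_xF\ne0$ for some $x$ and $F$. By (4), $\langle w,\nabla_yF'\rangle=\langle\nabla_xF,p_V\nabla_yF'\rangle=0$ for all $y,F'$, so $w\in N(\mathcal F)$. Also $\langle w,w\rangle=\langle\nabla_xF,p_V\nabla_xF\rangle=0$ by (4).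

Conversely let $0\ne w=u+iv\in N(\mathcal F)$ be isotropic, with $u,v$ real. From $\langle w,w\rangle=|u|^2-|v|^2+2i\langle u,v\rangle=0$ we get $|u|=|v|\neq0$ and $u\perp v$. For the plane $V=\mathrm{span}_{\mathbb R}(u,v)$,
$$p_V=\frac{1}{|u|^2}(uu^T+vv^T)=\frac1{2|u|^2}\big(w\bar w^T+\bar ww^T\big).$$
Hence $\langle\nabla_xF_1,p_V\nabla_yF_2\rangle=0$, because $\langle w,\nabla F_1\rangle=\langle w,\nabla F_2\rangle=0$: each of the two terms contains one of these factors. By (4), $V$ is an axis. $\square$

In dimension one there is nothing to find: $(F')^2=0$ forces $F$ to be constant. In dimension two, $\langle\nabla F,\nabla F\rangle=(\partial_1F+i\partial_2F)(\partial_1F-i\partial_2F)=0$, so one factor vanishes identically and $(1,i)$ or $(1,-i)$ lies in $N(F)$; thus $F$ is a polynomial in $x_1\pm ix_2$. From dimension three on, the equation $\langle\nabla F,\nabla F\rangle=0$ no longer factors.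

We shall repeatedly use the following remark about factors.

**Lemma 2.** If $f=gh\ne0$ are polynomials and $\partial_\alpha f=0$, then $\partial_\alpha g=\partial_\alpha h=0$.

*Proof.* If $f(z)\ne0$, then $g(z+t\alpha)h(z+t\alpha)=f(z+t\alpha)=f(z)$ is a nonzero constant in $t$, so both factors are constant polynomials in $t$. Thus $\partial_\alpha g$ and $\partial_\alpha h$ vanish on the dense set $\{f\ne0\}$. $\square$

## 4. Linear forms, quadratic families, and one cubic

This section proves Theorem D. In each case Lemma 1 asks for a nonzero isotropic $w\in N(\mathcal F)$.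

**A linear form in the family.** Let $\ell\in\mathcal F$ be linear and $w=\nabla\ell\neq0$, a constant vector. Then $\partial_wF=\langle\nabla\ell,\nabla F\rangle=0$ for all $F\in\mathcal F$. The choice $F=\ell$ gives $\langle w,w\rangle=0$.

**All degrees at most 2.** By the previous case we may assume all degrees are $2$. Here we extend Section 1 to families. Write $F=x^TA_Fx$ with $A_F$ complex symmetric and nonzero. The condition $\langle\nabla F,\nabla G\rangle=4x^TA_FA_Gx=0$ says that the symmetric part of $A_FA_G$ vanishes; since $(A_FA_G)^T=A_GA_F$,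
$$A_FA_G+A_GA_F=0\qquad(F,G\in\mathcal F).$$
Let $l$ be the dimension of the span of all $A_F$. By bilinearity any two elements of the span anticommute, and each squares to $0$. Expand a product of more than $l$ elements in a basis of the span. Every monomial has a repeated basis element; anticommuting brings the two copies together, and the monomial vanishes. So all products of more than $l$ elements vanish. Let $k\ge1$ be maximal such that some product $A_1\cdots A_k$ of matrices $A_i=A_{F_i}$, $F_i\in\mathcal F$, is nonzero, and choose $u$ with $w=A_1\cdots A_ku\neq0$. By maximality $A_Fw=0$ for all $F$, so $\partial_wF=2\langle A_Fw,x\rangle=0$. Finally, $\langle w,w\rangle=\langle A_2\cdots A_ku,\,A_1w\rangle=0$.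

**One cubic.** The plan is the same, with multiplication operators in place of the matrices $A_F$. Write $F(x)=\mathcal T(x,x,x)$ with $\mathcal T$ symmetric trilinear, and define a commutative product on $\mathbb C^m$ by $\langle xy,u\rangle=\mathcal T(x,y,u)$. Put $L_xy=xy$. The operator $L_x$ is symmetric for $\langle\,,\rangle$, because $\mathcal T$ is symmetric. Since $\partial_uF=3\mathcal T(x,x,u)$, we have $\nabla F=3x^2$, and the hypothesis is $\langle x^2,x^2\rangle=0$.

Differentiating in the direction $u$ gives $4\langle x^2,xu\rangle=0$, that is, $\langle x\,x^2,u\rangle=0$ for all $u$. So $x\,x^2=0$. Differentiating this in the direction $u$ gives $x^2u+2x(xu)=0$, that is,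
$$L_{x^2}=-2L_x^2,\qquad\text{and by polarization}\qquad L_xL_y+L_yL_x=-L_{xy}. \tag{5}$$
Putting $u=x^2$ gives $x^2x^2=-2x(x\,x^2)=0$. Applying the first part of (5) to $x$ and then to $x^2$,
$$L_x^4=\tfrac14L_{x^2}^2=-\tfrac18L_{x^2x^2}=0 .$$
So $\mathfrak W=\{L_x\}$ is a linear space of nilpotent operators, and by (5) it is closed under $AB+BA$. Such a set is weakly closed (a set of operators is weakly closed if for any members $A,B$ some $AB+\gamma BA$, $\gamma$ a scalar, is again a member; here $\gamma=1$). We now use Jacobson's theorem (N. Jacobson, *Lie Algebras*, Ch. II, §2): a weakly closed set of nilpotent linear transformations of a finite-dimensional space generates a nilpotent associative algebra. Let $\mathcal A$ be the associative algebra generated by $\mathfrak W$. It is nilpotent, and it is nonzero because $F\ne0$. Hence there is a maximal $j\ge1$ with $\mathcal A^j\mathbb C^m\neq0$. Take $0\ne w\in\mathcal A^j\mathbb C^m$. Every product in $\mathcal A^j$ begins with some $L_x$, so $w=\sum_iL_{x_i}u_i$. By maximality $L_xw=0$ for all $x$.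 Then
$$\partial_wF=3\langle x^2,w\rangle=3\langle x,L_xw\rangle=0,\qquad \langle w,w\rangle=\sum_i\langle u_i,L_{x_i}w\rangle=0 .$$
This proves Theorem D. $\blacksquare$

## 5. Vector fields constant along their own flow lines

To find a counterexample, look at the quartic (3) again: $Q=\bar z_1\,(hz_3)+\bar z_2\,(hz_4)$ is linear in the conjugate variables. What makes its gradient isotropic? Consider $F=\sum_i\bar z_iH_i(z)$ with $H:\mathbb C^k\to\mathbb C^k$ polynomial, and let $D=\sum_iH_i\partial_i$ be the vector field with components $H_i$. We shall see that $DH_j=0$ for all $j$ suffices, and that harmonicity is then automatic. Geometrically, $DH=0$ means that $H$ is constant along its own flow lines, which are therefore straight lines run through at constant velocity.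

**Lemma 3.** Let $H:\mathbb C^k\to\mathbb C^k$ be polynomial, $D=\sum_iH_i\partial_i$, and $DH_j=0$ for all $j$. Then $\sum_i\partial_iH_i=0$.

*Proof.* Because $DH_i=0$, we have $D^lf=\sum H_{i_1}\cdots H_{i_l}\,\partial_{i_1}\cdots\partial_{i_l}f$ for every polynomial $f$. Hence $\frac{d^l}{dt^l}\big|_{t=0}H_j(z+tH(z))=(D^lH_j)(z)=0$ for $l\ge1$, and so
$$H(z+tH(z))=H(z).$$
It follows that $\Phi_t(z)=z+tH(z)$ satisfies $\Phi_{-t}(\Phi_t(z))=z+tH(z)-tH(z+tH(z))=z$. Let $JH$ be the Jacobian matrix of $H$. By the chain rule
$$\det(I-tJH)(\Phi_t(z))\cdot\det(I+tJH(z))=1\quad\text{in }\mathbb C[z,t].$$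
So $\det(I+tJH)$ is a unit in $\mathbb C[z,t]$, hence constant, and it equals $1$ (put $t=0$). Its coefficient at $t$ is $\operatorname{tr}JH=\sum_i\partial_iH_i$. $\square$

**Lemma 4.** Let $H$ be as in Lemma 3, homogeneous of degree $\delta\ge1$. On $\mathbb C^k=\mathbb R^{2k}$ put $F(z)=\sum_i\bar z_iH_i(z)$. Then $\Delta F=0$ and $\langle\nabla F,\nabla F\rangle=0$. Moreover $N(F)=0$ if and only if

(i) $H_1,\dots,H_k$ are linearly independent, and

(ii) $\partial_\alpha H=0$ with $\alpha\in\mathbb C^k$ implies $\alpha=0$.

*Proof.* By (2) and Lemma 3, $\Delta F=4\sum_i\partial_iH_i=0$. Also by (2),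
$$\langle\nabla F,\nabla F\rangle=4\sum_iF_{\bar z_i}F_{z_i}=4\sum_iH_i\sum_j\bar z_j\,\partial_iH_j=4\sum_j\bar z_j\,DH_j=0.$$
The operators $\partial_v$, $v\in\mathbb C^{2k}$, are exactly the operators $\sum_i(\alpha_i\partial_{z_i}+\beta_i\partial_{\bar z_i})$, and $v\neq0$ if and only if $(\alpha,\beta)\ne0$. For such an operator
$$\partial_vF=\sum_i\beta_iH_i(z)+\sum_j\bar z_j\,\partial_\alpha H_j(z).$$
Since $z$ and $\bar z$ are independent variables, this vanishes if and only if $\sum_i\beta_iH_i=0$ and $\partial_\alpha H_j=0$ for all $j$. $\square$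

For the quartic, $H=(hz_3,hz_4,0,0)$. Indeed $Dh=hz_3\cdot z_4-hz_4\cdot z_3=0$ and $Dz_3=Dz_4=0$, so $DH=0$. Condition (ii) holds: by Lemma 2 such a $\partial_\alpha$ kills $z_3$, $z_4$ and $h$, so $\alpha_3=\alpha_4=0$ and $\alpha_1z_4-\alpha_2z_3=0$, hence $\alpha=0$. But (i) fails, and this is exactly what produces the axis. The velocity $h\cdot(z_3,z_4)$ is built from conserved quantities, two of which are *coordinates*. Since $D(\sum\beta_iz_i)=\sum\beta_iH_i$, a conserved linear form is the same as a linear relation between the $H_i$. So we need velocities built from conserved quantities of which no linear combination of coordinates is one.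

## 6. A sextic on $\mathbb R^{12}$

Take two vectors $p,q$ that move in a common direction $w$ with speeds $\xi,\eta$: that is, $Dp=\xi w$ and $Dq=\eta w$. In $\mathbb C^3$ the quadratic quantity $M=p\times q$ changes by
$$DM=\xi\,w\times q+\eta\,p\times w=w\times(\xi q-\eta p),$$
and this vanishes if $w=\eta p-\xi q$. If moreover $\xi$ and $\eta$ are polynomials in $M$, they are conserved, and $Dw=\eta\xi w-\xi\eta w=0$. So the velocities $\xi w$, $\eta w$ are conserved, and no coordinate has to stand still.

The same scheme for $p,q\in\mathbb C^2$, with $M$ the single number $\det(p,q)$, fails. There $\xi=\xi_0M^s$ and $\eta=\eta_0M^s$ if they are homogeneous of equal degree, and $\eta_0\cdot\xi w-\xi_0\cdot\eta w=0$ violates (i). In $\mathbb C^3$ we can take $\xi=b=M_2$ and $\eta=a=M_1$, which are linearly independent. Danger remains, since $M_1w_1+M_2w_2+M_3w_3=0$ because $M$ is orthogonal to $p$ and $q$. The next lemma says that this is essentially the only relation.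

**Lemma 5.** Let $M,a,b,w$ be as in Theorem A and let $C:\mathbb C^3\to\mathbb C^3$ be polynomial. If $C(M)^Tw=0$ identically in $(p,q)$, then $C(y)\times y=0$ identically in $y\in\mathbb C^3$.

*Proof.* Fix $(p,q)$ with $a,b\ne0$. Replacing $(p,q)$ by $(p+\lambda q,q)$ leaves $M$ unchanged and changes $w$ by $\lambda aq$. Replacing it by $(p,q+\lambda p)$ leaves $M$ unchanged and changes $w$ by $-\lambda bp$. Hence $C(M)^Tq=C(M)^Tp=0$. As $p\times q\ne0$, the vectors $p,q$ are independent, so the vectors orthogonal to both form the line $\mathbb C\,(p\times q)=\mathbb CM$. Thus $C(M)\in\mathbb CM$, that is, $C(M)\times M=0$. Every $y$ with $y_1\neq0$ occurs as $M$: for $p=(-y_2,y_1,0)$ and $q=(-y_3/y_1,0,1)$ we compute $p\times q=(y_1,\,y_2,\,y_3)$. So $C(y)\times y=0$ whenever $y_1y_2\ne0$, hence identically. $\square$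

**Proof of Theorem A.** Let $k=6$ with coordinates $(p,q)$ and
$$H=(b\,w,\ a\,w).$$
Then $\sum_i\bar z_iH_i=\sum_j(b\bar p_j+a\bar q_j)w_j=F$. Since $a,b$ have degree $2$ and $w$ has degree $3$, $H$ is homogeneous of degree $5$ and $F$ of degree $6$.

**Step 1: $DH=0$.** This is the computation above: $Dp=bw$, $Dq=aw$, so $DM=w\times(bq-ap)=-w\times w=0$. Hence $Da=Db=0$ and $Dw=a\cdot bw-b\cdot aw=0$, and $DH=0$.

**Step 2: condition (i).** We show that the six polynomials $bw_i,aw_i$ are linearly independent. A vanishing linear combination has the form $C(M)^Tw=0$ with $C(y)=y_2\beta'+y_1\beta''$, $\beta',\beta''\in\mathbb C^3$. By Lemma 5, $C(y)\times y=0$. The first component is $C_2y_3-C_3y_2=0$; since $C_2,C_3$ do not involve $y_3$, the coefficient of $y_3$ gives $C_2=0$, and then $C_3=0$. The third component $C_1y_2-C_2y_1=0$ gives $C_1=0$. So $C=0$, and $\beta'=\beta''=0$.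

**Step 3: condition (ii).** We show that $H$ is not invariant under any translation. Let $\partial_\alpha H=0$, $\alpha=(\alpha',\alpha'')\in\mathbb C^3\times\mathbb C^3$. Each $w_i=ap_i-bq_i$ is nonzero, because $ap_i$ has degree $2$ and $bq_i$ has degree $1$ in $p$. So $bw_i$ and $aw_i$ are nonzero, and by Lemma 2 $\partial_\alpha$ kills $a$, $b$ and $w_i$. Then $0=\partial_\alpha w_i=a\alpha'_i-b\alpha''_i$. As $a,b$ are linearly independent, $\alpha'=\alpha''=0$.

**Step 4: conclusion.** By Lemma 4, $\Delta F=0$, $\langle\nabla F,\nabla F\rangle=0$ and $N(F)=0$. So $F$ is non-constant, $\{F\}$ is a $(0,0)$-eigenfamily, and the standing hypotheses hold. By Lemma 1 there is no non-trivial uniform axis of holomorphy. $\blacksquare$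

**Remark.** For holomorphic $g$, (2) gives $\langle\nabla F,\nabla g\rangle=2\sum_iF_{\bar z_i}g_{z_i}=2Dg$. The holomorphic polynomials $M_i,w_i$ satisfy $DM_i=Dw_i=0$, are harmonic, and have pairwise vanishing gradient pairings by (2). Hence $\{F,M_1,M_2,M_3,w_1,w_2,w_3\}$ is also a $(0,0)$-eigenfamily. It still has no non-trivial axis, since $N$ is contained in $N(F)=0$.

## 7. Every dimension $m\ge12$

**Even dimensions.** We add coordinates $t_1,\dots,t_e$ to $(p,q)$. Each $t_j$ must move, with a conserved velocity $c_j$ that is linearly independent of the others. Then a second problem appears: the velocities do not depend on $t$, so (ii) fails. The cure is to multiply by a conserved quantity that involves $t_j$. Such a quantity exists because two coordinates with constant velocities always give one: if $Dp_1=v$ and $Dt_j=c_j$ are conserved, then so is $vt_j-c_jp_1$. Here are the choices. Let $e\ge0$, $k=6+e$, coordinates $(p,q,t)\in\mathbb C^3\times\mathbb C^3\times\mathbb C^e$, let $M,a,b,w$ be as before, and for $1\le j\le e$ put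
$$c_j=a^{e+1-j}M_3^{\,j}w_1,\qquad \theta_j=t_j\,a^{j-1}b-p_1M_3^{\,j},\qquad \theta=\theta_1\cdots\theta_e,$$
$$H=\theta H^0,\qquad H^0=(a^eb\,w,\ a^{e+1}w,\ c_1,\dots,c_e).$$
With $v=a^ebw_1$ one has $vt_j-c_jp_1=a^{e+1-j}w_1\theta_j$, which is where $\theta_j$ comes from. All components of $H^0$ are homogeneous of degree $2e+5$, and $\theta_j$ is homogeneous of degree $2j+1$. For $e=0$ (and $\theta=1$) this is Section 6.

**Step 1: $DH=0$.** Let $D_0=\sum_iH^0_i\partial_i$. Then $D_0p=a^ebw$, $D_0q=a^{e+1}w$, and
$$D_0M=a^e(b\,w\times q+a\,p\times w)=a^e\,w\times(bq-ap)=-a^e\,w\times w=0.$$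
So $D_0a=D_0b=0$ and $D_0w=a\cdot a^ebw-b\cdot a^{e+1}w=0$. All components of $H^0$ are polynomials in $M$ and $w$, so $D_0H^0=0$. Further, $D_0t_j=c_j$ gives
$$D_0\theta_j=a^{e+1-j}M_3^{\,j}w_1\cdot a^{j-1}b-a^ebw_1\cdot M_3^{\,j}=0 .$$
With $D=\sum_iH_i\partial_i=\theta D_0$ we get $DH=\theta D_0(\theta H^0)=0$.

**Step 2: condition (i).** Since $\theta\ne0$, it suffices to show that the components of $H^0$ are linearly independent. A vanishing linear combination has the form $C(M)^Tw=0$ with
$$C(y)=y_1^e(y_2\beta'+y_1\beta'')+\Big(\sum_{j=1}^e\gamma_j\,y_1^{e+1-j}y_3^{\,j}\Big)e_1,\qquad \beta',\beta''\in\mathbb C^3,\ \gamma_j\in\mathbb C,$$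
where $e_1$ is the first standard basis vector. By Lemma 5, $C(y)\times y=0$. Again $C_2,C_3$ do not involve $y_3$, so $C_2y_3-C_3y_2=0$ gives $C_2=C_3=0$, that is, $\beta_2'=\beta_2''=\beta_3'=\beta_3''=0$. Then $C_1y_2=0$, so
$$\beta_1'y_1^ey_2+\beta_1''y_1^{e+1}+\sum_j\gamma_jy_1^{e+1-j}y_3^{\,j}=0 .$$
The monomials are distinct, so all coefficients vanish.

**Step 3: condition (ii).** Let $\partial_\alpha H=0$, $\alpha=(\alpha',\alpha'',\alpha^t)$. The components $\theta a^ebw_i$ and $\theta a^{e+1}w_i$ are nonzero, so by Lemma 2 $\partial_\alpha$ kills $a,b,w_i$ and all $\theta_j$. As in Section 6, $0=\partial_\alpha w_i=a\alpha_i'-b\alpha_i''$ gives $\alpha'=\alpha''=0$. Then $0=\partial_\alpha\theta_j=\alpha^t_j\,a^{j-1}b$, so $\alpha^t=0$.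

By Lemma 4 the polynomial $F_e=\sum_i\bar z_iH_i$ on $\mathbb R^{2k}$, $2k=12+2e$, satisfies $\Delta F_e=0$, $\langle\nabla F_e,\nabla F_e\rangle=0$ and $N(F_e)=0$. It is homogeneous and non-constant. So $\{F_e\}$ is a $(0,0)$-eigenfamily satisfying the standing hypotheses, without non-trivial axis by Lemma 1. This is Theorem B for even $m\ge12$.

**Odd dimensions.** Let $m=2k+1\ge13$. We pull $F=F_e$ back along a complex-linear map so that $N$ becomes a line that contains neither a real nor an isotropic nonzero vector. Use real coordinates $x_1,\dots,x_{2k}$ for $F$, extend $F$ to $\mathbb C^{2k}$, fix a real $\eta\ne0$, and put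
$$\tilde F(x)=F(\cosh\eta\;x_1+i\sinh\eta\;x_m,\,x_2,\dots,x_{2k})\qquad(x\in\mathbb R^m).$$
The inserted linear forms have coefficient vectors $\ell_1=(\cosh\eta,0,\dots,0,i\sinh\eta)$ and $\ell_i$ the $i$-th standard vector for $2\le i\le2k$. They satisfy $\langle\ell_i,\ell_j\rangle=\delta_{ij}$, because $\cosh^2\eta-\sinh^2\eta=1$. Write $\ell:\mathbb C^m\to\mathbb C^{2k}$ for the linear map they define; it is surjective. Then $\nabla\tilde F=\sum_i(\partial_iF\circ\ell)\,\ell_i$, so
$$\langle\nabla\tilde F,\nabla\tilde F\rangle=\sum_i(\partial_iF)^2\circ\ell=0,\qquad \Delta\tilde F=\sum_{i,j}\langle\ell_i,\ell_j\rangle\,\partial_i\partial_jF\circ\ell=(\Delta F)\circ\ell=0 .$$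
For $v\in\mathbb C^m$, $\partial_v\tilde F=\sum_i\langle v,\ell_i\rangle\,\partial_iF\circ\ell$. The $\partial_iF$ are linearly independent because $N(F)=0$, and $\ell$ is surjective. So $v\in N(\tilde F)$ if and only if $\langle v,\ell_i\rangle=0$ for all $i$, that is, $v\in\mathbb Cn$ with $n=(-i\sinh\eta,0,\dots,0,\cosh\eta)$. Now $\langle n,n\rangle=-\sinh^2\eta+\cosh^2\eta=1$, so $\mathbb Cn$ contains no nonzero isotropic vector. The quotient of the first and last entries of $n$ is $-i\tanh\eta\notin\mathbb R$, so $\mathbb Cn$ contains no nonzero real vector. Hence $\tilde F$, which is homogeneous and non-constant, satisfies the standing hypotheses, and by Lemma 1 there is no non-trivial axis. This proves Theorem B. $\blacksquare$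

## 8. Dimensions up to six: one polynomial and the image of its gradient

We turn to Theorem C. First we replace the family by a single polynomial.

Let $\mathcal F$ be as in the Question. Since $\mathbb C^m$ is finite-dimensional, we can choose $F_1,\dots,F_l\in\mathcal F$ ($l\ge1$) with $N(F_1,\dots,F_l)=N(\mathcal F)$. Put $P=F_1\cdots F_l$. It is homogeneous and non-constant. Its gradient $\nabla P=\sum_i(\prod_{j\ne i}F_j)\nabla F_i$ is isotropic, because all $\langle\nabla F_i,\nabla F_j\rangle$ vanish. By Lemma 2, $N(P)=N(\mathcal F)$.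

**Theorem C′.** Let $P$ be homogeneous of degree $d\ge1$ on $\mathbb C^n$ with $\langle\nabla P,\nabla P\rangle=0$ and $N(P)=0$. Then $n\ge7$.

*Theorem C′ implies Theorem C.* Suppose $N=N(\mathcal F)=N(P)\subset\mathbb C^m$ contains no nonzero isotropic vector. Any quadratic form on a $2$-dimensional complex space has a nontrivial zero, so $\dim N\le1$. If $N=0$, then $m\ge7$ by Theorem C′. If $N=\mathbb Cw$, we may assume $\langle w,w\rangle=1$. Then $\mathbb C^m=\mathbb Cw\oplus w^\perp$, and $P$ is the pull-back of its restriction $P'$ to $w^\perp$, which is isometric to $\mathbb C^{m-1}$. The polynomial $P'$ is non-constant and homogeneous, so $m-1\ge1$. Since $\nabla P\in w^\perp$, the gradient of $P'$ is the restriction of $\nabla P$ and is isotropic. If $u\in w^\perp$ and $\partial_uP'=0$, then $u\in N\cap w^\perp=0$; so $N(P')=0$. By Theorem C′, $m-1\ge7$. In either case $m\ge7$. So for $m\le6$ there is a nonzero isotropic vector in $N(\mathcal F)$, and Lemma 1 gives a $2$-dimensional axis. $\square$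

The rest of the notes proves Theorem C′. Put $X=\nabla P$ and let $S=\operatorname{Hess}P$, the Jacobian matrix of $X$, which is symmetric. Differentiating $\langle X,X\rangle=0$ gives $SX=0$. If $d=1$, then $X$ is a nonzero constant with $\partial_XP=\langle X,X\rangle=0$, so $0\ne X\in N(P)$, a contradiction; hence $d\ge2$. The cases $n=1,2$ are excluded as in Section 3: $X^2=0$ contradicts that $P$ is non-constant, and $(X_1+iX_2)(X_1-iX_2)=0$ gives $N(P)\ne0$. So $n\ge3$.

Let $Z$ be the Zariski closure of $X(\mathbb C^n)$. It is irreducible, as the closure of the image of an irreducible variety, and it is a cone because $X(cx)=c^{d-1}X(x)$. We have $\langle z,z\rangle=0$ on $Z$. A vector is orthogonal to all of $Z$ if and only if it is orthogonal to all $X(x)$, so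
$$(\operatorname{span}Z)^\perp=N(P)=0,\qquad\text{hence}\quad\operatorname{span}Z=\mathbb C^n. \tag{6}$$
This is how $N(P)=0$ will be used every time. Put $r=\dim Z$; since $X\not\equiv0$ and $Z$ is a cone, $r\ge1$. For $z$ in the set $Z_{reg}$ of regular points let $T_z=T_zZ$, which contains $z$, and let
$$K_z=T_z^\perp,\qquad\dim K_z=n-r .$$
Differentiating $\langle z,z\rangle=0$ along $Z$ gives $z\in K_z$. Also $T_{cz}=T_z$ and $K_{cz}=K_z$ for $c\ne0$, because multiplication by $c$ maps $Z$ to itself. As a small example, for $P=x^TAx$ with $A^2=0$ the cone $Z$ is the linear space $\operatorname{im}A$, and $K_z=(\operatorname{im}A)^\perp=\ker A\supset Z$; here (6) fails, in agreement with Section 1.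

Let $\Omega$ be the set of $x$ with
$$0\ne X(x)\in Z_{reg},\qquad P(x)\ne0,\qquad S(x)\mathbb C^n=T_{X(x)} .$$
It is Zariski open, and it is nonempty because in characteristic $0$ the dominant map $X:\mathbb C^n\to Z$ has surjective differential at a generic point (generic smoothness). Put $Z^\circ=X(\Omega)$. It is dense in $Z$, constructible, and stable under scaling by $c\neq0$, because $\Omega$ is. For $x\in\Omega$, symmetry of $S(x)$ gives
$$\ker S(x)=(\operatorname{im}S(x))^\perp=K_{X(x)} .$$

## 9. Affine spaces on which the gradient is constant, and $4\le r\le n-2$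

**Step 1: the fibers of $X$.** We show that generic fibers of $X$ are made of affine spaces parallel to $K_z$, and deduce that any two of the spaces $K_z$ meet in large dimension. Let $x\in\Omega$, $z=X(x)$.

(a) *$X\equiv z$ on $x+K_z$.* The fiber $X^{-1}(z)\cap\Omega$ is a submanifold whose tangent space at a point $y$ is $\ker S(y)=K_{X(y)}=K_z$, the same space at all points. So near $x$ the fiber is an open piece of $x+K_z$. Since $X$ is polynomial, $X\equiv z$ on all of $x+K_z$.

(b) *$X=0$ on $K_z$.* For $k\in K_z$, homogeneity and (a) give $X(k+x/t)=t^{1-d}X(x+tk)=t^{1-d}z\to0$ as $t\to\infty$.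

(c) Put $L_x=K_z+\mathbb Cx$. Then $X(cx+k)=c^{d-1}z$ for all $c\in\mathbb C$, $k\in K_z$: for $c\neq0$ this is $c^{d-1}X(x+k/c)$, and for $c=0$ it is (b). Hence $x\notin K_z$, $\dim L_x=n-r+1$, and $\{X=0\}\cap L_x=K_z$.

(d) Let $z=X(x)$, $z'=X(x')$ with $x,x'\in\Omega$. If $z,z'$ are not proportional, then for $y\in L_x\cap L_{x'}$ the vector $X(y)$ is a multiple of both, hence $0$, and $y\in K_z\cap K_{z'}$ by (c). So $L_x\cap L_{x'}\subset K_z\cap K_{z'}$ and
$$\dim(K_z\cap K_{z'})\ge2(n-r+1)-n=n-2r+2 .\tag{7}$$
If $z,z'$ are proportional, $K_z=K_{z'}$.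

**Step 2: $r\le n-2$.** Here we exclude that $Z$ is the whole isotropic cone. Since $0\neq z\in K_z$ for $z\in Z^\circ$, $n-r\ge1$. Suppose $r=n-1$. The polynomial $\mathsf q=\langle x,x\rangle$ is irreducible for $n\ge3$, and $Z\subset\{\mathsf q=0\}$ has the same dimension, so $Z=\{\mathsf q=0\}$; and $K_z=\mathbb Cz$. By (b), $X(z)=0$ for $z\in Z^\circ$, hence $X=0$ on $Z$. By Euler's identity $d\,P=\langle x,X\rangle$, so $P=0$ on $\{\mathsf q=0\}$, and $P=\mathsf q^jR$ with $j\ge1$, $\mathsf q\nmid R$. Then $\nabla P=\mathsf q^{j-1}(2jRx+\mathsf q\nabla R)$. Isotropy gives, using $\langle x,\nabla R\rangle=(\deg R)R$ and dividing by $\mathsf q^{2j-1}$,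
$$(4j^2+4j\deg R)\,R^2=-\mathsf q\,\langle\nabla R,\nabla R\rangle .$$
So $\mathsf q\mid R^2$, hence $\mathsf q\mid R$, a contradiction.

**Step 3: $r\ge4$.** For small $r$ the intersections (7) are so large that all $K_z$ share a vector or lie in a small space, and (6) excludes both. If $r=1$, the irreducible cone $Z$ is a line, and it does not span $\mathbb C^n$. Let $r\in\{2,3\}$ and $g=n-r$, so $g\ge2$ by Step 2. By (7), $\dim(K_z\cap K_{z'})\ge g+2-r\ge g-1$ for all $z,z'\in Z^\circ$.

**Claim.** A set of $g$-dimensional subspaces that pairwise meet in dimension $\ge g-1$ has intersection of dimension $\ge g-1$ or sum of dimension $\le g+1$.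

*Proof of the claim.* If there is only one member, the intersection has dimension $g$. Otherwise take distinct members $K_1,K_2$ and put $I=K_1\cap K_2$, $E=K_1+K_2$, so $\dim I=g-1$ and $\dim E=g+1$. If all members contain $I$, we are done. Otherwise take a member $K_3\not\supset I$. It differs from $K_1$ and $K_2$, so $K_3\cap K_1$ and $K_3\cap K_2$ have dimension $g-1$. They are different: if they were equal, they would lie in $I$ and be equal to it for dimension reasons, so $K_3\supset I$. Hence $K_3$ is their sum, and $K_3\subset E$. Suppose some member $K\not\subset E$. Then $\dim(K\cap E)\le g-1$, while $K\cap K_i\subset K\cap E$ has dimension $\ge g-1$ for $i=1,2,3$. So $K\cap E=K\cap K_i$ for $i=1,2,3$, and this $(g-1)$-dimensional space lies in $I\cap K_3$, which has dimension $\le g-2$: a contradiction. So all members lie in $E$. $\square$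

Apply the claim to $\{K_z:z\in Z^\circ\}$. In the first case, as $g-1\ge1$, there is $k\ne0$ with $k\in K_z=T_z^\perp$ for all $z\in Z^\circ$. Since $z\in T_z$, $k\perp z$ for all $z\in Z^\circ$, so $k=0$ by (6), a contradiction. In the second case $z\in K_z$ shows that $Z$ lies in a space of dimension $g+1$, so $n=\dim\operatorname{span}Z\le n-r+1$, a contradiction with $r\ge2$.

Hence $4\le r\le n-2$, and so $n\ge6$. What remains is to exclude $n=6$, $r=4$.

## 10. Six variables with a four-dimensional gradient image

From now on $n=6$ and $r=4$, so $\dim K_z=2$ and $\dim T_z=4$. We shall find in each $K_z$ a distinguished line $\ell_z$, and show that these lines trace out a curve in $\mathbb P^5$.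

**Step 4: the second fundamental form.** We measure how $K_z$ turns as $z$ moves in $Z$. For $z\in Z_{reg}$ and $k\in K_z$ choose a holomorphic map $\kappa$ on $Z$ near $z$, with values in $\mathbb C^6$, such that $\kappa(z')\in K_{z'}$ and $\kappa(z)=k$. Put
$$\mathrm{II}_k(\tau,\tau')=\langle d\kappa(\tau),\tau'\rangle\qquad(\tau,\tau'\in T_z).$$
For a local parametrization $\varphi$ of $Z$, differentiating $\langle\kappa\circ\varphi,\partial_j\varphi\rangle=0$ gives $\langle\partial_i(\kappa\circ\varphi),\partial_j\varphi\rangle=-\langle\kappa\circ\varphi,\partial_i\partial_j\varphi\rangle$. So $\mathrm{II}_k$ is symmetric, independent of the choice of $\kappa$, and linear in $k$. For example, if a polynomial $f$ vanishes on $Z$, then $\kappa=\nabla f$ is allowed, and $\mathrm{II}_{\nabla f(z)}$ is the restriction of $\operatorname{Hess}f(z)$ to $T_z$. The pairing identifies $T_z^*=\mathbb C^6/K_z$, and under this identification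
$$\mathrm{II}_k(\tau,\cdot)=d\kappa(\tau)+K_z .\tag{8}$$
Two special values: since $z'\in K_{z'}$, we may take $\kappa(z')=z'$, and
$$\mathrm{II}_z=\langle\,,\rangle|_{T_z}.$$
And since $K_{cz}=K_z$, $\kappa$ takes values in $K_z$ along the ray through $z$, so $d\kappa(z)\in K_z$ and
$$\mathrm{II}_k(z,\cdot)=0 .$$

**Step 5: nilpotent operators.** We turn $\mathrm{II}_k$ into an operator on $T_z$ with the help of the Hessian, and show that the operator is nilpotent. Fix $x\in\Omega$ and write $z=X(x)$, $T=T_z$, $K=K_z$, $S=S(x)$. Since $\ker S=K$ and $\operatorname{im}S=T$, $S$ induces an isomorphism $\bar S:\mathbb C^6/K\to T$. Put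
$$B(\tau,\tau')=\langle\bar S^{-1}\tau,\tau'\rangle,\qquad N_k=\bar S\circ\mathrm{II}_k:T\to T .$$
The form $B$ is well defined because $K\perp T$. For $\tau=Su$, $\tau'=Su'$ it equals $\langle u,Su'\rangle$, so it is symmetric. It is nondegenerate: if $\langle u,Su'\rangle=0$ for all $u'$, then $Su=0$. By (8), $N_k\tau=S\,d\kappa(\tau)$ and
$$B(N_k\tau,\tau')=\mathrm{II}_k(\tau,\tau').\tag{9}$$
So $N_k$ is $B$-selfadjoint, has the same rank as $\mathrm{II}_k$, is linear in $k$, and satisfies $N_kz=0$.

*$N_k$ is nilpotent.* By Step 1(a), $X(y+t\kappa(X(y)))=X(y)$ for $y$ near $x$ and all $t\in\mathbb C$. Differentiating at $x$,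
$$S(x+tk)\,(I+t\,d\kappa\,S)=S .\tag{10}$$
Suppose $N_k\tau=\lambda\tau$ with $\lambda\ne0$ and $\tau=Sv\ne0$. Then $S(d\kappa\,Sv-\lambda v)=0$, so $d\kappa\,Sv=\lambda v+k'$ with $k'\in K$. Apply (10) to $v$ with $t=-1/\lambda$: the left side is $S(x+tk)(v-v-k'/\lambda)=S(x+tk)(-k'/\lambda)$, and the right side is $Sv\ne0$. But $S(x+tk)K=0$, because $X$ is constant on $x+K$. This is a contradiction, so $0$ is the only eigenvalue of $N_k$.

*Splitting off $z$.* By Euler's identity for $X$, $Sx=(d-1)z$, so
$$B(z,z)=\frac{\langle x,z\rangle}{d-1}=\frac{d\,P(x)}{d-1}\ne0 .$$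
Therefore $T=\mathbb Cz\oplus T'$, where $T'$ is the $B$-orthogonal complement of $z$. It has dimension $3$, $B|_{T'}$ is nondegenerate, and $N_kT'\subset T'$ since $B(N_k\tau,z)=B(\tau,N_kz)=0$.

**Step 6: $K$ is isotropic, and a normal form for $N_z$.** We use the operator with $k=z$. The radical of $\langle\,,\rangle|_T$ is $T\cap T^\perp=T\cap K$, which contains $z$. If it were $\mathbb Cz$, then $\mathrm{II}_z$ and $N_z$ would have rank $3$, and $N_z$ would be invertible on $T'$, contradicting nilpotency. So $T\cap K=K$, that is, $K\subset T=K^\perp$, and $\operatorname{rank}\mathrm{II}_z=2$. Hence $N:=N_z|_{T'}$ is nilpotent of rank $2$ on a $3$-dimensional space, a single Jordan block. Choose $e_3\in T'$ with $N^2e_3\ne0$, and put $e_2=Ne_3$, $e_1=N^2e_3$.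

We normalize the basis so that
$$B(e_i,e_j)=\delta_{i+j,4} .\tag{11}$$
By selfadjointness, $B(N^ie_3,N^je_3)=\beta_{i+j}$ with $\beta_s=B(N^se_3,e_3)$, and $\beta_s=0$ for $s\ge3$. Nondegeneracy forces $\beta_2\ne0$. Replace $e_3$ by $u(N)e_3$ with $u\in\mathbb C[N]/(N^3)$, and write $u^2=c_0+c_1N+c_2N^2$. The new values are $c_0\beta_2$ for $s=2$, $c_0\beta_1+c_1\beta_2$ for $s=1$, and $c_0\beta_0+c_1\beta_1+c_2\beta_2$ for $s=0$. Solve successively for $c_0,c_1,c_2$ so that these are $1,0,0$. Since $c_0\ne0$, the element $c_0+c_1N+c_2N^2$ has a square root $u$ in $\mathbb C[N]/(N^3)$. As $e_i=N^{3-i}e_3$, we now have $B(e_i,e_j)=\beta_{6-i-j}$, which is $1$ for $i+j=4$ and $0$ otherwise.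

Finally, $N_z\tau=0$ if and only if $\tau\perp T$, that is, $\tau\in K$. Therefore
$$K=\ker N_z=\mathbb Cz\oplus\mathbb Ce_1 .\tag{12}$$

**Step 7: a distinguished line $\ell_z\subset K_z$.** We determine all $N_k$. Let $k\in K$ and $N'=N_k|_{T'}$. All operators $tN+N'$ are nilpotent, as restrictions of $N_{tz+k}$. The coefficient of $t$ in $\operatorname{tr}(tN+N')^2=0$ and the coefficient of $t^2$ in $\operatorname{tr}(tN+N')^3=0$ give
$$\operatorname{tr}(NN')=0,\qquad \operatorname{tr}(N^2N')=0.$$
In the basis $e_1,e_2,e_3$ we have $N=E_{12}+E_{23}$ and $N^2=E_{13}$. By (11), $N'_{ij}=B(N'e_j,e_{4-i})$, so selfadjointness means $N'_{ij}=N'_{4-j,4-i}$. In particular $N'_{32}=N'_{21}$ and $N'_{12}=N'_{23}$. The traces are $N'_{21}+N'_{32}=2N'_{21}=0$ and $N'_{31}=0$. So $N'$ is upper triangular, and being nilpotent it has zero diagonal: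
$$N_k|_{T'}=\beta(k)\,N+c(k)\,N^2 . \tag{13}$$
The functional $\beta$ is linear on $K$, and $\beta(z)=1$. Since $N_kz=0$, the rank of $\mathrm{II}_k$ is that of (13), which is $2$ if $\beta(k)\ne0$ and at most $1$ otherwise. Hence
$$\ell_z:=\ker\beta=\{k\in K_z:\operatorname{rank}\mathrm{II}_k\le1\}$$
is a line, and it depends only on $z\in Z^\circ$, not on $x$. Moreover $\ell_{cz}=\ell_z$: if $\kappa$ is a section near $z$, then $\kappa(\cdot/c)$ is a section near $cz$, so passing from $z$ to $cz$ multiplies $\mathrm{II}_k$ by $c^{-1}$ and does not change its rank.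

*$\ell_z$ depends rationally on $z$.* By (12) and (13), $N_k$ kills $K$, so $\mathrm{II}_k$ descends to the $2$-dimensional space $T/K$ with basis $e_2,e_3$. By (9), (11) and (13), in this basis
$$\mathrm{II}_z=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \mathrm{II}_k=\beta(k)\begin{pmatrix}0&1\\1&0\end{pmatrix}+c(k)\begin{pmatrix}0&0\\0&1\end{pmatrix}.$$
So $\det(t\,\mathrm{II}_z+\mathrm{II}_k)=\det(\mathrm{II}_z)\,(t+\beta(k))^2$, and this identity holds in any basis of $T/K$: $\beta(k)$ is the coefficient of $t$ on the left divided by $2\det\mathrm{II}_z$. Now $Z^\circ$ is constructible and dense, so it contains a nonempty Zariski open subset of $Z$. After shrinking, we get a nonempty Zariski open $U\subset Z^\circ$ with regular maps $k_1,k_2:U\to\mathbb C^6$ that form a basis of $K_z$ at each $z\in U$, and regular maps $\tau_1,\tau_2:U\to\mathbb C^6$ with $\tau_i(z)\in T_z$ that form a basis of $T_z/K_z$. The numbers $\mathrm{II}_{k_i}(\tau_a,\tau_b)=\langle dk_i(\tau_a),\tau_b\rangle$ and $\mathrm{II}_z(\tau_a,\tau_b)=\langle\tau_a,\tau_b\rangle$ are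 regular functions on $U$, hence so is $\beta(k_i)$. Therefore
$$\kappa:=\beta(k_2)\,k_1-\beta(k_1)\,k_2$$
is a regular nowhere vanishing map on $U$ with $\kappa(z)\in\ell_z$, and $z\mapsto\ell_z$ is a rational map $\lambda:Z\dashrightarrow\mathbb P^5$.

**Step 8: the derivative of $\ell_z$ lies in an isotropic $3$-space.** Let $z=X(x)\in U$ with $x\in\Omega$, and use the notation of Steps 5–7. Let $k_0=\kappa(z)\in\ell_z$. By (13), $N_{k_0}=c_0N^2$ on $T'$ with $c_0=c(k_0)$, and $N_{k_0}z=0$. By (11), $N^2\tau=B(e_1,\tau)e_1$ on $T'$, and $B(e_1,z)=0$. So with $\varepsilon=B(e_1,\cdot)\in T^*$, (9) gives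
$$\mathrm{II}_{k_0}=c_0\,\varepsilon\otimes\varepsilon .$$
Choose $f\in\mathbb C^6$ with $\langle f,\tau\rangle=\varepsilon(\tau)$ on $T$. By (8), $d\kappa(\tau)\in c_0\varepsilon(\tau)f+K$, that is,
$$d\kappa(T)\subset W:=K+\mathbb Cf .\tag{14}$$

*$W$ is isotropic of dimension $3$.* Since $\varepsilon(z)=0$ and $\varepsilon(e_1)=B(e_1,e_1)=0$, (12) shows $f\in K^\perp=T$. Next, $\langle f,e_2\rangle=\varepsilon(e_2)=B(e_1,e_2)=0$ and $\langle e_2,e_2\rangle=\mathrm{II}_z(e_2,e_2)=B(Ne_2,e_2)=B(e_1,e_2)=0$. The form $\langle\,,\rangle$ is nondegenerate on the $2$-dimensional space $T/K$, because $K$ is the radical of $\langle\,,\rangle|_T$. There $e_2$ is a nonzero isotropic vector, so its orthogonal complement is $\mathbb Ce_2$, and $f\in\mathbb Ce_2+K$. Since $\varepsilon(e_3)=1$, $\varepsilon\ne0$ and $f\notin T^\perp=K$. Hence $W=K+\mathbb Ce_2$ has dimension $3$. It is isotropic, because $K\perp T$ and $\langle e_2,e_2\rangle=0$.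

**Step 9: $C:=\overline{\lambda(Z)}$ is a curve.** $C$ is irreducible. Let $\hat C\subset\mathbb C^6$ be its affine cone. The map $\Psi(c,z)=c\,\kappa(z)$ from $\mathbb C^*\times U$ to $\hat C$ is dominant, and the image of its differential at $(c,z)$ is $\mathbb C\kappa(z)+d\kappa(T_z)$. By generic smoothness this is the tangent space of $\hat C$ at generic points. By (14) and $\kappa(z)\in K_z$ it lies in a $3$-dimensional isotropic space $W$ that contains $K_z$. So $\dim\hat C\le3$ and $\dim C\le2$.

*Suppose $\dim C=0$.* Then $\ell_z=\mathbb Ck_0$ is constant. Since $k_0\in K_z$, $k_0\perp z$ for generic $z\in Z$, and $k_0=0$ by (6), a contradiction.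

*Suppose $\dim C=2$.* Then at generic points the tangent space of $\hat C$ has dimension $3$ and so equals $W$. Choose $(1,z_0)$ such that near it $\Psi$ is a submersion onto an open piece of the regular part of $\hat C$; this is possible since the condition does not depend on $c$. Let $\varphi(u_1,u_2,u_3)$ be a local parametrization of $\hat C$ at $\Psi(1,z_0)$. The tangent spaces are isotropic, so $\langle\partial_j\varphi,\partial_l\varphi\rangle=0$. Put $G_{ijl}=\langle\partial_i\partial_j\varphi,\partial_l\varphi\rangle$. It is symmetric in $i,j$, and applying $\partial_i$ to $\langle\partial_j\varphi,\partial_l\varphi\rangle=0$ shows that it is antisymmetric in $j,l$. Therefore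
$$G_{ijl}=G_{jil}=-G_{jli}=-G_{lji}=G_{lij}=G_{ilj}=-G_{ijl},$$
and $G=0$. So $\partial_i\partial_j\varphi$ is orthogonal to the tangent space, which equals its own orthogonal complement, being isotropic of dimension $3$ in $\mathbb C^6$. Thus $\partial_i\partial_j\varphi$ lies in the span of $\partial_1\varphi,\partial_2\varphi,\partial_3\varphi$. For the $6\times3$ matrix $\Phi=(\partial_1\varphi,\partial_2\varphi,\partial_3\varphi)$ this says $\partial_i\Phi=\Phi A_i$ with holomorphic $3\times3$ matrices $A_i$. Along any curve this is a linear differential equation, so the column span of $\Phi$ does not change. Hence the tangent space is a constant space $W_0$ near $\Psi(1,z_0)$. For $z$ in a neighborhood of $z_0$ in $Z$ we get $z\in K_z\subset W_0$. As $Z$ is irreducible, $Z\subset W_0$, which contradicts (6).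

So $\dim C=1$.

## 11. The rational curve of lines and the common zero locus

**Step 10: polynomial coordinates for $\lambda\circ X$.** We write the map $x\mapsto\ell_{X(x)}$ in terms of two polynomials on $\mathbb C^6$. The composition $\lambda\circ X:\mathbb C^6\dashrightarrow C$ is dominant, so it is non-constant on some line in $\mathbb C^6$. By Lüroth's theorem the normalization of $C$ is $\mathbb P^1$. The normalization map $\mathbb P^1\to C\subset\mathbb P^5$ is given by six forms of equal degree without common zero: there is a homogeneous polynomial map $\tau:\mathbb C^2\to\mathbb C^6$ of degree $g\ge1$, vanishing only at $0$, that induces $\mathbb P^1\to C$ birationally. (The letters $\tau$ and $g$ are used in this new sense from here on, and likewise $a,b,h,H,e$ below.) So $\lambda$ lifts to a dominant rational map $\hat s:Z\dashrightarrow\mathbb P^1$, and $\hat s(cz)=\hat s(z)$ because $\ell_{cz}=\ell_z$.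

*$\hat s$ is a quotient of homogeneous polynomials of equal degree.* Write $\hat s=A'/B'$ with $A',B'$ in the coordinate ring of $Z$, which is graded because $Z$ is a cone. Invariance says $A'(cz)B'(z)=B'(cz)A'(z)$. Comparing coefficients of $c^i$ gives $A'_iB'=B'_iA'$ for the homogeneous components, so $A'/B'=A'_i/B'_i$ for any $i$ with $B'_i\ne0$. Hence $\hat s=(A:B)$ with $A,B$ homogeneous polynomials of equal degree on $\mathbb C^6$ and $B\not\equiv0$ on $Z$.

As $X$ is dominant onto $Z$, $B\circ X\neq0$. Let $h=\gcd(A\circ X,B\circ X)$ and write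
$$A(X(x))=h(x)\,a(x),\qquad B(X(x))=h(x)\,b(x).$$
Then $a,b$ are coprime and homogeneous of the same degree $e$. Since $\hat s$ is non-constant and $X$ is dominant, $(a:b)$ is non-constant; so $e\ge1$ and $a,b$ are linearly independent. Put $H(x)=\tau(a(x),b(x))$. For generic $x$, $H(x)$ spans $\lambda(X(x))$, so
$$H(x)\in\ell_{X(x)}\subset K_{X(x)} .$$

**Step 11: invariance of $a$ and $b$.** We transfer the constancy of $X$ on $x+K_{X(x)}$ to $a$ and $b$. Let $x\in\Omega$ be generic with $h(x)a(x)b(x)\ne0$, and let $k\in K_{X(x)}$. By Step 1(a), $h(x+tk)\,a(x+tk)=A(X(x))=h(x)a(x)\ne0$ for all $t$. A product of two polynomials in $t$ that is a nonzero constant has constant factors, so $a(x+tk)$ is constant in $t$, and likewise $b(x+tk)$: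
$$a(x+tk)=a(x),\qquad b(x+tk)=b(x)\qquad(k\in K_{X(x)}). \tag{15}$$
Two consequences follow. Let $\mathfrak B=\{a=b=0\}\subset\mathbb C^6$.

(α) Since $e\ge1$, the coefficient of $t^e$ in (15) gives $a(k)=b(k)=0$. So $K_z\subset\mathfrak B$ for generic $z\in Z$; as $z\in K_z$ and $\mathfrak B$ is closed, $Z\subset\mathfrak B$.

(β) With $k=H(x)$ we get $a(x+tH(x))=a(x)$ and $b(x+tH(x))=b(x)$ for generic $x$, hence identically in $x$ and $t$.

**Step 12: $\mathfrak B$ is invariant under translation by every $\tau(s)$, and this is impossible.** Fix $s=(s_0,s_1)\ne0$ and $x_0\in\mathfrak B$. The polynomial $s_1a-s_0b$ is nonzero, because $a,b$ are linearly independent, and it vanishes at $x_0$. Its zero set has pure dimension $5$, whereas $\dim\mathfrak B\le4$, because $a,b$ are coprime. So there are points $x_j\to x_0$ with $(s_1a-s_0b)(x_j)=0$ and $x_j\notin\mathfrak B$. Then $(a,b)(x_j)=\rho_j\,(s_0,s_1)$ with $\rho_j\ne0$, and $H(x_j)=\rho_j^{\,g}\,\tau(s)$. By (β), where $t$ is arbitrary,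
$$a(x_j+t\tau(s))=a(x_j),\qquad b(x_j+t\tau(s))=b(x_j)\qquad\text{for all }t\in\mathbb C.$$
In the limit $j\to\infty$, $a(x_0+t\tau(s))=b(x_0+t\tau(s))=0$. So $x_0+t\tau(s)\in\mathfrak B$ for all $t$.

Let $Y=\operatorname{span}\tau(\mathbb C^2)$, which is nonzero. Translating repeatedly, $\mathfrak B+Y\subset\mathfrak B$. By (α), $Z\subset\mathfrak B$. The closure of $Z+Y$ is irreducible, is contained in $\mathfrak B$, and contains $Z$. Since $\dim\mathfrak B\le4=\dim Z$, it equals $Z$. Hence $Z+Y=Z$, and therefore $Y\subset T_z$ for all $z\in Z_{reg}$. So $Y\perp K_z$, and since $z\in K_z$, $Y\perp z$ for all $z\in Z_{reg}$. By (6), $Y\subset(\operatorname{span}Z)^\perp=N(P)=0$, which contradicts $Y\ne0$.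

So $n=6$ is impossible and $n\ge7$. This proves Theorem C′, and with it Theorem C. $\blacksquare$
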